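\title{Clones on finite sets up to minor-equivalence do not form a lattice}

\begin{abstract}
Clones on finite sets, ordered by the existence of minion homomorphisms, form a poset $\mathfrak P_{\mathrm{fin}}$ in which any two elements have a meet. We show that joins need not exist: the clones of idempotent term operations of the dihedral group of order $8$ and of the unitriangular group $\mathrm{UT}_4(\mathbb F_3)$ of order $729$ have no least, and not even a minimal, common upper bound. To a finite group $G$ we attach a clone $\mathcal C_G$, the largest one without a $G$-invariant operation. Infinitely many of the clones $\mathcal C_G$ are common upper bounds, while a fixed point theorem for simple groups acting on finite algebras shows that no common upper bound lies below infinitely many of them.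
\end{abstract}

\section{The minor order and the question of joins}\label{sec:intro}

A \emph{clone} on a set $A$ is a set of finitary operations on $A$ that contains all projections and is closed under composition. Arities are at least $1$, we write $[n]=\{1,\dots,n\}$, and $\mathcal C^{(n)}$ is the set of $n$-ary operations of a clone $\mathcal C$. For an $n$-ary operation $f$ and a map $\pi\colon[n]\to[m]$, the \emph{minor} $f^\pi$ is the $m$-ary operation
\[
f^\pi(x_1,\dots,x_m)=f(x_{\pi(1)},\dots,x_{\pi(n)}),
\]
obtained from $f$ by permuting, identifying and adding variables. A \emph{minion homomorphism} $\xi\colon\mathcal C\to\mathcal D$ between clones, possibly on different sets, is a map that preserves arities and satisfies $\xi(f^\pi)=\xi(f)^\pi$ for all $f\in\mathcal C$ and all $\pi$. It need not preserve composition. Write $\mathcal C\le\mathcal D$ if such a map exists. This is a preorder on the class of clones on nonempty finite sets; clones with $\mathcal C\le\mathcal D\le\mathcal C$ are \emph{minor-equivalent}, written $\mathcal C\equiv_{\mathrm m}\mathcal D$, and the equivalence classes $[\mathcal C]$ form a poset $\mathfrak P_{\mathrm{fin}}$.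

The order compares clones by the identities between minors that they can solve. If $c\in\mathcal C$ satisfies $c(x,y)=c(y,x)$, then so does $\xi(c)$, because the identity says that $c$ equals one of its minors. In general, call a finite system of identities $f^\pi=g^\rho$ in unknown operations $f,g,\dots$ a \emph{minor condition}. If $\mathcal C\le\mathcal D$, every minor condition that has a solution in $\mathcal C$ has one in $\mathcal D$. On finite sets the converse holds as well (we will not use it): the identities $f^\pi=g$ that hold among the finitely many operations of $\mathcal C$ of arity at most $k$ form a minor condition, its solutions in $\mathcal D$ are the minor-preserving maps on arities up to $k$, there are finitely many of these for each $k$, and K\"onig's lemma produces a compatible sequence.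

The poset has a least element, the clone of projections on a two-element set, and a greatest element, the clone on a one-element set. Meets are given by products. For clones $\mathcal C$ on $A$ and $\mathcal D$ on $B$ and $n$-ary operations $f\in\mathcal C$, $g\in\mathcal D$, let $f\times g$ act on $A\times B$ as $f$ in the first coordinate and as $g$ in the second, and let $\mathcal C\times\mathcal D$ be the set of all such operations.

\begin{lemma}\label{lem:product}
$\mathcal C\times\mathcal D$ is a clone on $A\times B$, and a clone $\mathcal M$ satisfies $\mathcal M\le\mathcal C\times\mathcal D$ if and only if $\mathcal M\le\mathcal C$ and $\mathcal M\le\mathcal D$.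
\end{lemma}

\begin{proof}
The product of the two $i$-th projections is the $i$-th projection, and compositions and minors are computed coordinatewise; in particular $(f\times g)^\pi=f^\pi\times g^\pi$. As $A$ and $B$ are nonempty, $f\times g$ determines $f$ and $g$, so $f\times g\mapsto f$ and $f\times g\mapsto g$ are minion homomorphisms. Given $\xi\colon\mathcal M\to\mathcal C$ and $\zeta\colon\mathcal M\to\mathcal D$, the map $h\mapsto\xi(h)\times\zeta(h)$ is a minion homomorphism.
\end{proof}

So $\mathfrak P_{\mathrm{fin}}$ is a meet-semilattice. It is known that it has no atoms and a unique coatom, and that it contains infinite descending chains and infinite antichains. Fioravanti, Kompatscher, Rossi and Vucaj~\cite{FKRV} pose the question that we answer here: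
\begin{quote}
\emph{Is $\mathfrak P_{\mathrm{fin}}$ a lattice, that is, do any two of its elements have a least upper bound?}
\end{quote}

Two constructions suggest a positive answer, and neither settles the matter. For clones on the same set one may take the clone generated by both, which is their join in the inclusion order. It is an upper bound in $\mathfrak P_{\mathrm{fin}}$ but can be too large. On $\{0,1\}$ the clones generated by $\wedge$ and by $\vee$ are minor-equivalent (conjugate by $x\mapsto1-x$), so their join is their common class. Together, $\wedge$ and $\vee$ generate the majority operation $t(x,y,z)=(x\wedge y)\vee(y\wedge z)\vee(x\wedge z)$, which solves $t(x,x,y)=t(x,y,x)=t(y,x,x)=t(x,x,x)$. In the clone of $\wedge$ a ternary operation is a conjunction of a nonempty set of variables, and the three identities exclude the three variables one by one. The second construction is the meet of all upper bounds. The upper bounds of two clones are closed under finite products, so a join exists whenever they fall into finitely many classes; but an infinite product lives on an infinite set. This is where a join can fail, and the difficulty in exploiting it is that one has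 to rule out every candidate clone on every finite set at once.

Our examples come from two families of clones. An operation $f$ is \emph{idempotent} if $f(x,\dots,x)=x$, and a clone is idempotent if all its operations are.

\begin{definition}\label{def:Tp}
For a prime $p$ let $\Gamma_p=\mathrm{UT}_{p+1}(\mathbb F_p)$ be the group of upper triangular $(p+1)\times(p+1)$ matrices over $\mathbb F_p$ with ones on the diagonal. Let $\mathcal T_p$ be the clone of idempotent term operations of $\Gamma_p$: the idempotent operations on $\Gamma_p$ of the form $f(x_1,\dots,x_n)=w(x_1,\dots,x_n)$ for a group word $w$.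
\end{definition}

The group $\Gamma_p$ has order $p^{p(p+1)/2}$. Thus $\Gamma_3$ has order $729$, and $\Gamma_2$, being nonabelian of order $8$ with more than one involution, is the dihedral group of order $8$.

\begin{definition}\label{def:CG}
For a finite nontrivial group $G$ let $Y_G=\bigsqcup_M G/M$, where $M$ runs over all maximal subgroups of $G$, with the action of $G$ by left multiplication. Let $\mathcal C_G$ be the clone of all operations $F$ on $Y_G$ that commute with $G$, that is, $F(gy_1,\dots,gy_n)=gF(y_1,\dots,y_n)$ for all $g\in G$. Let $\mathcal G$ be the class of finite nonabelian simple groups all of whose proper subgroups are solvable.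
\end{definition}

\begin{theorem}\label{thm:A}
The classes $[\mathcal T_2]$ and $[\mathcal T_3]$ have no least upper bound in $\mathfrak P_{\mathrm{fin}}$. Hence $\mathfrak P_{\mathrm{fin}}$ is not a lattice.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $p\ne\ell$ be primes, both different from $5$, and let $U$ be the class of common upper bounds of $\mathcal T_p$ and $\mathcal T_\ell$ among clones on finite sets.
\begin{enumerate}
\item[(1)] The class $\mathcal G_{p\ell}=\{G\in\mathcal G: p\ell\text{ divides }|G|\}$ contains infinitely many groups up to isomorphism, and $\mathcal C_G\in U$ for each $G\in\mathcal G_{p\ell}$. For nonisomorphic $G$ these clones are pairwise incomparable.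
\item[(2)] If $\mathcal E\in U$ is a clone on an $N$-element set, $G\in\mathcal G$ and $|G|>N!$, then $\mathcal E\not\le\mathcal C_G$. So each element of $U$ lies below $\mathcal C_G$ for only finitely many $G\in\mathcal G$ up to isomorphism.
\item[(3)] $U$ has no minimal element modulo $\equiv_{\mathrm m}$. For no infinite set of pairwise nonisomorphic groups $G\in\mathcal G_{p\ell}$ do the clones $\mathcal C_G$ have a common lower bound in $U$.
\end{enumerate}
\end{theorem}

The proof follows one minor condition for each group $G$: \emph{there is an operation whose variables are indexed by $Y_G$ and which is invariant under the permutations of variables induced by $G$}. Section~\ref{sec:CG} shows that a clone lies below $\mathcal C_G$ exactly when it has no such operation. Section~\ref{sec:Tp} shows that $\mathcal T_p$ has none when $G$ is simple of order divisible by $p$. An upper bound $\mathcal E$ of $\mathcal T_p$ and $\mathcal T_\ell$, however, can compose the operations that it inherits from the two sides. Sections~\ref{sec:forced}--\ref{sec:fixed} show that this makes the algebras derived from $\mathcal E$ so rigid that a group in $\mathcal G$ acting on one of them has a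 fixed point once it is too large to act faithfully on $N$ points; applied to the algebra of all operations of $\mathcal E$ of a given arity, this yields an invariant operation. Section~\ref{sec:end} supplies the groups and concludes.

\section{Invariant operations and the clones $\mathcal C_G$}\label{sec:CG}

It is convenient to index variables by arbitrary nonempty finite sets. An operation of \emph{arity $Y$} on $A$ is a map $f\colon A^Y\to A$, its arguments are maps $x\colon Y\to A$, and for $\pi\colon Y\to Z$ the minor $f^\pi$ of arity $Z$ is $f^\pi(x)=f(x\circ\pi)$. Then
\begin{equation}\label{eq:compose}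
(f^\pi)^\rho=f^{\rho\pi},
\end{equation}
since both sides send $x$ to $f(x\circ\rho\circ\pi)$. Let $\mathcal C^{(Y)}$ be the set of all $f$ of arity $Y$ with $f^\beta\in\mathcal C$ for a bijection $\beta\colon Y\to[n]$; the choice of $\beta$ is irrelevant, as clones are closed under minors. A minion homomorphism $\xi$ extends by $\xi(f)=\xi(f^\beta)^{\beta^{-1}}$. If $\pi\colon Y\to Z$ and $\gamma\colon Z\to[m]$ is a bijection, then \eqref{eq:compose} gives $\xi(f^{\gamma\pi})^{\gamma^{-1}}=\xi\bigl((f^\beta)^{\gamma\pi\beta^{-1}}\bigr)^{\gamma^{-1}}=\xi(f^\beta)^{\pi\beta^{-1}}$, which shows that the extension does not depend on $\beta$ (take $\pi=\mathrm{id}_Y$) and preserves minors.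

Let $G$ be a finite nontrivial group, and let $\pi_g$ be the permutation $y\mapsto gy$ of $Y_G$. By \eqref{eq:compose}, $g\cdot f=f^{\pi_g}$ is an action of $G$ on $\mathcal M^{(Y_G)}$ for every clone $\mathcal M$. Its fixed points are called \emph{$G$-invariant operations}.

\begin{example}\label{ex:Z2}
For $G=\mathbb Z_r$ with $r$ prime, the only maximal subgroup is trivial, $Y_G=\mathbb Z_r$, and a $G$-invariant operation is an $r$-ary \emph{cyclic} operation: $c(x_1,x_2,\dots,x_r)=c(x_2,\dots,x_r,x_1)$. Take $r=2$. The clone $\mathcal C_{\mathbb Z_2}$ consists of the operations on $\{0,1\}$ that commute with negation. It has no commutative binary operation $c$, for then $c(0,1)=c(1,0)=1-c(0,1)$. Conversely, let $\mathcal M$ be any clone without one. Its binary operations come in pairs $h(x_0,x_1)$, $h(x_1,x_0)$; define $\kappa$ to be $0$ on one member of each pair and $1$ on the other. An $n$-ary $f\in\mathcal M$ and a tuple $\alpha\in\{0,1\}^n$ give the binary minor $f^\alpha(x_0,x_1)=f(x_{\alpha_1},\dots,x_{\alpha_n})$, and we put $\Xi(f)(\alpha)=\kappa(f^\alpha)$. Negating $\alpha$ swaps the two variables and so negates the value: $\Xi(f)\in\mathcal C_{\mathbb Z_2}$. The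 proof of Proposition~\ref{prop:CG} checks that $\Xi$ preserves minors. So $\mathcal C_{\mathbb Z_2}$ is the largest clone without a commutative binary operation.
\end{example}

For general $G$ the labeling $\kappa$ must be an equivariant map into $Y_G$ from a $G$-set about which we know only that it has no fixed point. The set $Y_G$ is designed to receive such maps. It has two properties: $G$ fixes no point of $Y_G$, since each $G/M$ is an orbit with more than one point; and every proper subgroup $H$ fixes a point, namely the coset $M\in G/M$ for a maximal subgroup $M\supseteq H$.

\begin{lemma}\label{lem:equiv}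
Let $G$ act on a set $X$. There is a $G$-equivariant map $X\to Y_G$ if and only if no point of $X$ is fixed by all of $G$.
\end{lemma}

\begin{proof}
Equivariant maps send fixed points to fixed points, and $Y_G$ has none. Conversely, choose a point $x_0$ in each orbit. Its stabilizer $H$ is proper and fixes some $y_0\in Y_G$. Put $\kappa(gx_0)=gy_0$; if $gx_0=g'x_0$, then $g^{-1}g'\in H$ and $gy_0=g'y_0$, so $\kappa$ is well defined, and it is equivariant.
\end{proof}

\begin{proposition}\label{prop:CG}
A clone $\mathcal M$ satisfies $\mathcal M\le\mathcal C_G$ if and only if $\mathcal M$ has no $G$-invariant operation.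
\end{proposition}

\begin{proof}
Put $Y=Y_G$. By Lemma~\ref{lem:equiv} it suffices to show that $\mathcal M\le\mathcal C_G$ if and only if there is an equivariant map $\kappa\colon\mathcal M^{(Y)}\to Y$.

Given a minion homomorphism $\Xi\colon\mathcal M\to\mathcal C_G$, evaluate at the tuple $\mathrm{id}_Y\in Y^Y$ and put $\kappa(f)=\Xi(f)(\mathrm{id}_Y)$. Since $\Xi(f)$ commutes with $G$,
\[
\kappa(g\cdot f)=\Xi(f)^{\pi_g}(\mathrm{id}_Y)=\Xi(f)(\pi_g)=\Xi(f)(\pi_g\circ\mathrm{id}_Y)=g\,\kappa(f).
\]

Given $\kappa$, read a tuple $\alpha\in Y^n$ as a map $[n]\to Y$, and for $f\in\mathcal M^{(n)}$ put $\Xi(f)(\alpha)=\kappa(f^\alpha)$. By \eqref{eq:compose}, $\Xi(f)(\pi_g\alpha)=\kappa\bigl((f^\alpha)^{\pi_g}\bigr)=g\,\Xi(f)(\alpha)$, so $\Xi(f)\in\mathcal C_G$. For $\sigma\colon[n]\to[m]$ and $\beta\in Y^m$ we get $\Xi(f^\sigma)(\beta)=\kappa(f^{\beta\sigma})=\Xi(f)(\beta\sigma)=\Xi(f)^\sigma(\beta)$.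
\end{proof}

As a first application we compare the clones $\mathcal C_G$ with each other.

\begin{proposition}\label{prop:incomp}
If $G$ and $G'$ are nonisomorphic finite nonabelian simple groups, then $\mathcal C_G\not\le\mathcal C_{G'}$.
\end{proposition}

\begin{proof}
Put $Y=Y_G$ and $Y'=Y_{G'}$. By Proposition~\ref{prop:CG} we need a $G'$-invariant operation in $\mathcal C_G$: a map $F\colon Y^{Y'}\to Y$ with $F(gt)=gF(t)$ and $F(t\circ\pi_h)=F(t)$ for all $t\colon Y'\to Y$, $g\in G$, $h\in G'$, where $(gt)(y)=g\,t(y)$. Call $\{t\circ\pi_h:h\in G'\}$ the \emph{class} of $t$. Since $g(t\circ\pi_h)=(gt)\circ\pi_h$, the group $G$ permutes the classes, and $F$ is the same as an equivariant map from the set of classes to $Y$. By Lemma~\ref{lem:equiv} it suffices to show that $G$ fixes no class.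

Suppose that $G$ fixes the class of $t$, and let $K=\{(h,g)\in G'\times G: t\circ\pi_h=gt\}$. If $(h,g),(h',g')\in K$, then $t\circ\pi_{hh'}=(gt)\circ\pi_{h'}=g(t\circ\pi_{h'})=gg't$, so $K$ is a subgroup, and by assumption it projects onto $G$. If the projection of $K$ to $G'$ is a proper subgroup, it fixes some $y_0\in Y'$; for every $g\in G$ there is $h$ with $(h,g)\in K$, and $g\,t(y_0)=t(hy_0)=t(y_0)$. So $G$ fixes a point of $Y$, which is impossible. Otherwise $K$ projects onto both factors. The subgroup $L=\{g:(1,g)\in K\}$ is normal in $G$, because $K$ projects onto $G$. If $L=1$, then $K\to G'$ is an isomorphism and $G$ is a nontrivial quotient of the simple group $G'$, so $G\cong G'$, contrary to assumption. Hence $L=G$, so $gt=t$ for all $g$, and every value of $t$ is a fixed point of $G$ in $Y$, which is again impossible.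
\end{proof}

\section{Term clones of unitriangular groups}\label{sec:Tp}

We want a clone attached to the prime $p$ that has no $G$-invariant operation for any simple $G$ of order divisible by $p$. The first candidate is the clone of idempotent term operations of $\mathbb Z_p$, that is, of the operations $\sum_ia_ix_i$ with $\sum_ia_i=1$ in $\mathbb F_p$. It has no $p$-ary cyclic operation, as $p$ equal coefficients sum to $0$. But it has a $G$-invariant operation for every nonabelian simple $G$: a Sylow $p$-subgroup is proper and lies in a maximal subgroup $M$, the orbit $G/M$ has size prime to $p$, and the average of the variables in this orbit is invariant. The smallest instance of such an average is $x+y+z$ over $\mathbb Z_2$, which is invariant under all permutations of its variables. A noncommutative group removes these operations: over $\Gamma_p$, invariance under a permutation with a $p$-cycle forces the coefficients on this cycle to be zero.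

Write $E_{s,t}$ for the matrix units and $e_t=1+E_{t,t+1}\in\Gamma_p$ for $1\le t\le p$. Let $f\in\mathcal T_p$ be $n$-ary, given by a word $w$, and let $a_i=a_i(f)\in\mathbb F_p$ be the exponent sum of $x_i$ in $w$ modulo $p$. Substituting $e_1$ for $x_i$ and $1$ for the other variables gives $1+a_iE_{1,2}$, so $a_i$ depends only on the operation $f$. Substituting $e_1$ for all variables gives $1+(\sum_ia_i)E_{1,2}$, and idempotence yields
\begin{equation}\label{eq:sum}
a_1+\dots+a_n=1.
\end{equation}

\begin{example}\label{ex:D4}
Let $p=2$ and suppose that $f^\pi=f$ for a permutation $\pi$ that swaps $i$ and $j$. Set all variables other than $x=x_i$, $y=x_j$ equal to $1$. In $\Gamma_2$ commutators are central, so the letters of the word can be sorted at the cost of powers of $[x,y]=x^{-1}y^{-1}xy$, and the resulting binary operation is $v(x,y)=x^ay^b[x,y]^k$ with $a\equiv a_i$ and $b\equiv a_j$ modulo $2$. From $e_1e_2=e_2e_1(1+E_{1,3})$ we get $[e_1,e_2]=1+E_{1,3}$ and $[e_2,e_1]=1-E_{1,3}$, and therefore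
\[
v(e_1,e_2)=1+aE_{1,2}+bE_{2,3}+(ab+k)E_{1,3},\qquad v(e_2,e_1)=1+bE_{1,2}+aE_{2,3}-kE_{1,3}.
\]
The two corner entries add up to $ab$. Invariance makes the two matrices equal, so $a=b$ in $\mathbb F_2$, and $ab$ is a sum of two equal terms, which is $0$. Hence $a_i=a_j=0$. With \eqref{eq:sum} it follows that no ternary operation of $\mathcal T_2$ is invariant under all permutations of its variables.
\end{example}

For general $p$ we express a product of $p$ coefficients as a sum of $p!$ corner entries, which a $p$-cycle groups into blocks of $p$ equal terms. The matrices have size $p+1$ so that there are $p$ generators $e_t$, one for each variable of the cycle. For distinct $j_1,\dots,j_p\in[n]$ let $c_f(j_1,\dots,j_p)\in\mathbb F_p$ be the $(1,p+1)$ entry of the value of $f$ when $x_{j_t}=e_t$ for $1\le t\le p$ and all other variables are $1$.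

\begin{lemma}\label{lem:sumc}
For distinct $j_1,\dots,j_p\in[n]$,
\[
\sum_{\sigma\in\operatorname{Sym}(p)}c_f(j_{\sigma(1)},\dots,j_{\sigma(p)})=\prod_{t=1}^pa_{j_t}.
\]
\end{lemma}

\begin{proof}
Both sides are read off from one expansion of $w$. Let $\Lambda$ be the $\mathbb F_p$-algebra whose basis consists of the monomials of degree at most $p$ in noncommuting variables $X_1,\dots,X_n$, multiplied by concatenation, with longer monomials set to $0$. The element $1+X_i$ has the inverse $\sum_{k\le p}(-X_i)^k$, so there is a homomorphism $\mu$ from the free group on $x_1,\dots,x_n$ to the unit group of $\Lambda$ with $\mu(x_i)=1+X_i$. If $b_1,\dots,b_n$ are elements of an $\mathbb F_p$-algebra such that all products of more than $p$ of them vanish, then $X_i\mapsto b_i$ defines an algebra homomorphism $\varphi$ on $\Lambda$, and $\varphi(\mu(w))=w(1+b_1,\dots,1+b_n)$, since both sides are group homomorphisms in $w$ that agree on generators.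

First send $X_{j_t}\mapsto E_{t,t+1}$ and the other $X_i\mapsto0$; this is allowed, as a product of more than $p$ strictly upper triangular matrices of size $p+1$ is zero. A product $E_{t_1,t_1+1}\cdots E_{t_k,t_k+1}$ is $E_{t_1,t_k+1}$ if $t_1,\dots,t_k$ are consecutive increasing integers and $0$ otherwise, and the empty monomial goes to the identity matrix. So only $X_{j_1}\cdots X_{j_p}$ contributes to the $(1,p+1)$ entry, and $c_f(j_1,\dots,j_p)$ is the coefficient of $X_{j_1}\cdots X_{j_p}$ in $\mu(w)$. This holds for every ordering of the indices.

Next send $X_{j_t}\mapsto z_t$ and the other $X_i\mapsto0$ in the commutative ring $\mathbb F_p[z_1,\dots,z_p]/(z_1^2,\dots,z_p^2)$; this is allowed, as a monomial of degree greater than $p$ in the $z_t$ contains a square. By commutativity and $(1+z_t)^k=1+kz_t$ for $k\in\mathbb Z$, the image of $\mu(w)$ is $\prod_t(1+a_{j_t}z_t)$, in which $z_1\cdots z_p$ has coefficient $\prod_ta_{j_t}$. The monomials of $\Lambda$ that map to $z_1\cdots z_p$ are the $p!$ products $X_{j_{\sigma(1)}}\cdots X_{j_{\sigma(p)}}$, and all others map to $0$ or to other basis monomials. Comparing coefficients gives the claim.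
\end{proof}

\begin{lemma}\label{lem:pcycle}
If $f\in\mathcal T_p$ and $f^\pi=f$ for a permutation $\pi$ of $[n]$, then $a_{\pi(i)}=a_i$ for all $i$, and $a_i=0$ for every $i$ in a cycle of $\pi$ of length exactly $p$.
\end{lemma}

\begin{proof}
In $f^\pi$ the variable $x_{\pi(i)}$ occupies the $i$-th place of $f$. Hence $a_{\pi(i)}(f^\pi)=a_i(f)$ and $c_{f^\pi}(\pi(j_1),\dots,\pi(j_p))=c_f(j_1,\dots,j_p)$, so $a$ and $c_f$ are invariant under $\pi$. Let $Z$ be a cycle of length $p$ and $a$ the common value of the $a_i$, $i\in Z$. By Lemma~\ref{lem:sumc}, $a^p$ is the sum of $c_f(k_1,\dots,k_p)$ over all orderings $(k_1,\dots,k_p)$ of $Z$. The group of order $p$ generated by $\pi|_Z$ acts on the orderings entrywise, no nontrivial element fixes an ordering, and $c_f$ is constant on orbits. Each orbit contributes $p$ equal terms, so $a^p=0$ and $a=0$.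
\end{proof}

\begin{proposition}\label{prop:TpCG}
If $G$ is a finite nonabelian simple group and $p$ divides $|G|$, then $\mathcal T_p\le\mathcal C_G$.
\end{proposition}

\begin{proof}
Suppose that $f\in\mathcal T_p$ is $G$-invariant, with coefficients $a_y$, $y\in Y_G$. Let $g\in G$ have order $p$, and let $O=G/M$ be an orbit. The kernel of the action on $O$ is a proper normal subgroup, since $|O|>1$, so it is trivial by simplicity. Thus $g$ acts on $O$ as a permutation of order $p$ and has a $p$-cycle there. By Lemma~\ref{lem:pcycle}, $a$ is constant on $O$ and vanishes at some point of $O$. So all $a_y$ are $0$, contradicting \eqref{eq:sum}. Proposition~\ref{prop:CG} gives the claim.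
\end{proof}

\section{Operations in a common upper bound}\label{sec:forced}

We turn to an arbitrary upper bound. The identities that we want to transfer, such as $m(x,y,y)=x$, have a bare variable on one side, and a minion homomorphism need not send projections to projections (it may send everything to constants). It does so if the target is idempotent: the unary identity must go to the only unary operation, which is the identity, and every projection is a minor of it. We can always arrange this without enlarging the underlying set.

\begin{lemma}\label{lem:idem}
Every clone on an $N$-element set is minor-equivalent to an idempotent clone on a set with at most $N$ elements.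
\end{lemma}

\begin{proof}
Let $\mathcal E$ be a clone on $A$, and choose $e\in\mathcal E^{(1)}$ with image $A'=e(A)$ of least size. The image of $e\circ e$ is $e(A')\subseteq A'$, so by minimality $e$ permutes $A'$. A suitable power of $e$ has image $A'$ and is the identity on $A'$, and we replace $e$ by it. Let $\mathcal E'$ be the set of restrictions of the operations $e\circ f$, $f\in\mathcal E$, to $A'$. It contains the projections because $e|_{A'}=\mathrm{id}$, and the composition of $e\circ f$ with $e\circ g_1,\dots,e\circ g_n$ is $e\circ f(e\circ g_1,\dots,e\circ g_n)$, again of the required form. So $\mathcal E'$ is a clone on $A'$. The map $f\mapsto(e\circ f)|_{A'}$ from $\mathcal E$ to $\mathcal E'$ preserves minors. So does the map that sends $f'\in\mathcal E'$ to the operation $f'(e(x_1),\dots,e(x_n))$ on $A$, which equals $e(f(e(x_1),\dots,e(x_n)))\in\mathcal E$ if $f'=(e\circ f)|_{A'}$. Hence $\mathcal E\equiv_{\mathrm m}\mathcal E'$.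

A unary $u\in\mathcal E'$ yields $u\circ e\in\mathcal E^{(1)}$ with image $u(A')\subseteq A'$, so $u$ is a permutation of $A'$ by minimality, and $u^{-1}$, being a positive power of $u$, lies in $\mathcal E'$. Let $\mathcal E''\subseteq\mathcal E'$ be the clone of idempotent operations in $\mathcal E'$, and put $u_f(x)=f(x,\dots,x)$. Then $u_f^{-1}\circ f\in\mathcal E''$, and $u_{f^\sigma}=u_f$ shows that $f\mapsto u_f^{-1}\circ f$ preserves minors. Together with the inclusion this gives $\mathcal E'\equiv_{\mathrm m}\mathcal E''$.
\end{proof}

Three kinds of operations are inherited from $\mathcal T_p$. The second one records that $\Gamma_p$ has exponent a power of $p$. Since minion homomorphisms ignore composition, an iterated product cannot be transferred, and the exponent has to be expressed by a single operation and its minors.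

\begin{lemma}\label{lem:forced}
Let $\mathcal E$ be an idempotent clone with $\mathcal T_p\le\mathcal E$, and let $q$ be the exponent of $\Gamma_p$, a power of $p$.
\begin{enumerate}
\item[(a)] $\mathcal E$ contains a ternary $m$ with $m(x,y,y)=x$ and $m(x,x,y)=y$ \emph{(a Mal'cev operation)}.
\item[(b)] $\mathcal E$ contains a $(q+1)$-ary $d$ with $d(x,\dots,x,y)=y$ and $d(y,\dots,y,x,y,\dots,y)=x$ whenever $x$ stands in a place $i\le q$ and $y$ in the other $q$ places.
\item[(c)] For each prime $r\ne p$, $\mathcal E$ contains an $r$-ary cyclic operation.
\end{enumerate}
\end{lemma}

\begin{proof}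
Each identity equates two minors, or a minor and a projection, so it is preserved by a minion homomorphism $\mathcal T_p\to\mathcal E$. It suffices to find the operations in $\mathcal T_p$. For (a) take $xy^{-1}z$. For (b) take $d(x_1,\dots,x_q,y)=(x_1y^{-1})(x_2y^{-1})\cdots(x_qy^{-1})\,y$. Then $d(x,\dots,x,y)=(xy^{-1})^qy=y$, which for $x=y$ is idempotence; and with $x$ in place $i$ and $y$ elsewhere, all factors but one are trivial and the value is $xy^{-1}y=x$.

For (c) we count. The $r$-ary term operations of $\Gamma_p$ form a subgroup $W_r$ of the group of all maps $\Gamma_p^r\to\Gamma_p$ under pointwise multiplication, which is a $p$-group. The map $W_r\to W_1$, $f\mapsto f(x,\dots,x)$, is a homomorphism, and $\mathcal T_p^{(r)}$ is the preimage of the identity operation. It is nonempty, hence a coset of the kernel, and its size is a power of $p$. The group $\mathbb Z_r$ acts on it by cyclic shifts of the variables, with orbits of size $1$ or $r$. As $r$ does not divide a power of $p$, some orbit has size $1$.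
\end{proof}

\begin{remark}\label{rem:solvable}
Part (c) shows why solvable groups are of no use as a source of upper bounds. A nontrivial finite solvable group $G$ has a normal subgroup $M$ of prime index $r$, which is maximal, and $G$ acts on the orbit $G/M$ by cyclic shifts. An $r$-ary cyclic operation in the variables of this orbit is $G$-invariant, so $\mathcal T_p\not\le\mathcal C_G$ for all $p\ne r$. Hence $\mathcal C_G$ is never above both $\mathcal T_p$ and $\mathcal T_\ell$. The groups in $\mathcal G$ lie just beyond this obstruction: they are not solvable, but all their proper subgroups are.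
\end{remark}

\section{Maximal congruences}\label{sec:cong}

In this section and up to Proposition~\ref{prop:fixed}, $p\ne\ell$ are arbitrary primes and $\mathcal E$ is an idempotent clone on an $N$-element set $A$ with $\mathcal T_p\le\mathcal E$ and $\mathcal T_\ell\le\mathcal E$. Fix a Mal'cev operation $m\in\mathcal E$.

An \emph{algebra} is a nonempty set $B$ on which every $f\in\mathcal E$ is interpreted as an operation of the same arity; the basic example is $\mathbf A=(A;\mathcal E)$. Products carry the coordinatewise operations. A \emph{subalgebra} is a nonempty subset closed under all operations; an \emph{automorphism} is a permutation commuting with all operations. A \emph{congruence} is an equivalence relation $\theta$ such that $a_i\mathrel\theta b_i$ for all $i$ implies $f(a_1,\dots,a_n)\mathrel\theta f(b_1,\dots,b_n)$; the operations then descend to the set $B/\theta$ of blocks. Congruences are closed under intersection and form a lattice with least element $0$ (equality) and greatest element $1=B\times B$. The congruences of $B/\kappa$ correspond to the congruences of $B$ containing $\kappa$. A congruence is \emph{maximal} if it is maximal among those different from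 $1$, and $B$ is \emph{simple} if $0$ is a maximal congruence; so $\kappa$ is maximal if and only if $B/\kappa$ is simple.

Let $\mathcal V$ be the class of algebras isomorphic to $R/\kappa$, where $R$ is a subalgebra of a finite power $\mathbf A^k$, $k\ge1$, and $\kappa$ is a congruence of $R$. We use four basic facts.
\begin{enumerate}
\item[(V1)] $\mathcal V$ is closed under quotients, subalgebras and finite products: a quotient of $R/\kappa$ is a quotient of $R$, a subalgebra of $R/\kappa$ is a quotient of its preimage in $R$, and $R/\kappa\times R'/\kappa'$ is a quotient of $R\times R'$.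
\item[(V2)] Idempotence and the identities of Lemma~\ref{lem:forced} pass to powers, subalgebras and quotients, so they hold in every member of $\mathcal V$.
\item[(V3)] Blocks of congruences are subalgebras: if $b_1,\dots,b_n$ lie in the block of $a$, then $f(b_1,\dots,b_n)\mathrel\theta f(a,\dots,a)=a$.
\item[(V4)] If $\alpha\vee\beta=1$, then for all $a,c$ there is $b$ with $a\mathrel\alpha b\mathrel\beta c$. Indeed, if $a\mathrel\alpha b\mathrel\beta c$, then $b'=m(a,b,c)$ satisfies $b'\mathrel\beta m(a,b,b)=a$ and $b'\mathrel\alpha m(b,b,c)=c$. So the relational products $\alpha\circ\beta$ and $\beta\circ\alpha$ coincide; this makes $\alpha\circ\beta$ symmetric and transitive, hence a congruence, and it equals $\alpha\vee\beta$.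
\end{enumerate}

The members of $\mathcal V$ have unbounded size, and we have to control them in terms of $N$. The goal is Lemma~\ref{lem:max}: maximal congruences behave like prime ideals, so simple algebras are small and distinct simple quotients are independent. For Mal'cev algebras in general this is false. Take $\mathbb Z_p$ with the operations $\sum a_ix_i$, $\sum a_i=1$, and in its square let $\eta_1,\eta_2$ be the kernels of the two projections and $\kappa$ the kernel of $(x,y)\mapsto x-y$. Then $\kappa$ is a maximal congruence that contains $\eta_1\cap\eta_2=0$ but neither $\eta_1$ nor $\eta_2$. The next lemma says that every failure of primeness produces a quotient of this linear kind. Call an algebra $Q$ \emph{affine} if it carries an abelian group structure such that every $f\in\mathcal E$ acts as $f(x_1,\dots,x_n)=\sum_i\varphi_i(x_i)$ with group endomorphisms $\varphi_i$.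

\begin{lemma}\label{lem:affine}
Let $\kappa,\eta_1,\eta_2$ be congruences of $R\in\mathcal V$ with $\eta_1\cap\eta_2\subseteq\kappa$ and $\eta_1\vee\kappa=\eta_2\vee\kappa=1$. Then $Q=R/\kappa$ is affine.
\end{lemma}

\begin{proof}
In a group, $m(x,y,z)=xy^{-1}z$ returns the multiplication when $y$ is the neutral element. So fix $o\in R$, let $0$ denote its block in $Q$, and define $x+z=m(x,0,z)$ on $Q$. Then $x+0=x$ and $0+z=z$. We claim that for every $f\in\mathcal E$,
\begin{equation}\label{eq:additive}
f(x_1+z_1,\dots,x_n+z_n)=f(x_1,\dots,x_n)+f(z_1,\dots,z_n)\quad\text{in }Q.
\end{equation}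
By (V4), each $x_j$ has a representative $r_j\in R$ with $r_j\mathrel{\eta_1}o$, and each $z_j$ has a representative $s_j$ with $s_j\mathrel{\eta_2}o$. The two sides of \eqref{eq:additive} are represented by
\[
u=f\bigl(m(r_1,o,s_1),\dots,m(r_n,o,s_n)\bigr),\qquad v=m\bigl(f(r_1,\dots,r_n),\,o,\,f(s_1,\dots,s_n)\bigr).
\]
Modulo $\eta_1$ we have $m(r_j,o,s_j)\equiv m(o,o,s_j)=s_j$ and $f(r_1,\dots,r_n)\equiv f(o,\dots,o)=o$, so $u$ and $v$ are both congruent to $f(s_1,\dots,s_n)$. Modulo $\eta_2$ we have $m(r_j,o,s_j)\equiv m(r_j,o,o)=r_j$ and $f(s_1,\dots,s_n)\equiv o$, so both are congruent to $f(r_1,\dots,r_n)$. Hence $(u,v)\in\eta_1\cap\eta_2\subseteq\kappa$, which proves \eqref{eq:additive}.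

Apply \eqref{eq:additive} to $f=m$ and the triples $(x,0,z)$, $(x',0,z')$:
\[
(x+x')+(z+z')=(x+z)+(x'+z').
\]
With $x'=0$ this is $x+(z+z')=(x+z)+z'$, and with $x=z'=0$ it is $x'+z=z+x'$. The triples $(x,0,0)$ and $(0,x,0)$ give $0=m(x,x,0)=m(x,0,0)+m(0,x,0)=x+m(0,x,0)$. So $(Q,+)$ is an abelian group. By \eqref{eq:additive} each $f$ is a group homomorphism $Q^n\to Q$, hence the sum of the endomorphisms $\varphi_i(x)=f(0,\dots,0,x,0,\dots,0)$.
\end{proof}

Now the second prime enters for the first time.

\begin{lemma}\label{lem:noaffine}
Every affine algebra $Q\in\mathcal V$ has one element.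
\end{lemma}

\begin{proof}
Let $d$ be as in Lemma~\ref{lem:forced}(b) for the prime $p$, acting on $Q$ as $\sum_{i\le q}\varphi_i(x_i)+\psi(y)$. Setting $y=0$ in its identities gives $\sum_i\varphi_i(x)=0$ and $\varphi_i(x)=x$ for each $i$. Hence $qx=0$ with $q$ a power of $p$. The operation for $\ell$ gives $q'x=0$ with $q'$ a power of $\ell$. As $q$ and $q'$ are coprime, $x=0$.
\end{proof}

\begin{lemma}\label{lem:max}
\begin{enumerate}
\item[(a)] If $\kappa$ is a maximal congruence of $R\in\mathcal V$ and $\eta_1,\dots,\eta_k$ are congruences with $\eta_1\cap\dots\cap\eta_k\subseteq\kappa$, then $\eta_j\subseteq\kappa$ for some $j$.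
\item[(b)] Every simple algebra in $\mathcal V$ has at most $N$ elements.
\item[(c)] If $\theta_1,\dots,\theta_k$ are distinct maximal congruences of $B\in\mathcal V$, then the natural map $B\to\prod_iB/\theta_i$ is surjective.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $k=2$. If neither $\eta_j$ is contained in $\kappa$, then $\eta_1\vee\kappa=\eta_2\vee\kappa=1$ by maximality, so $R/\kappa$ has one element by Lemmas~\ref{lem:affine} and~\ref{lem:noaffine}, contradicting $\kappa\ne1$. For $k>2$ apply this to $\eta_1$ and $\eta_2\cap\dots\cap\eta_k$ and use induction.

(b) Write the algebra as $R/\kappa$ with $R$ a subalgebra of $\mathbf A^k$ and $\kappa$ maximal. Let $\eta_j$ be the kernel of the $j$-th projection $R\to A$. Then $\bigcap_j\eta_j=0\subseteq\kappa$, so $\eta_j\subseteq\kappa$ for some $j$, and $|R/\kappa|\le|R/\eta_j|\le N$.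

(c) Use induction on $k$; the case $k=1$ is trivial. Let $\varphi=\theta_1\cap\dots\cap\theta_{k-1}$. If $\varphi\subseteq\theta_k$, then (a) gives $\theta_i\subseteq\theta_k$ for some $i<k$, and $\theta_i=\theta_k$ by maximality of $\theta_i$, which is false. So $\varphi\vee\theta_k=1$. Given $b_1,\dots,b_k\in B$, induction yields $a$ with $a\mathrel{\theta_i}b_i$ for $i<k$, and (V4) yields $b$ with $a\mathrel\varphi b\mathrel{\theta_k}b_k$. Then $b\mathrel{\theta_i}b_i$ for all $i\le k$.
\end{proof}

\section{Fixed points}\label{sec:fixed}

The second use of two primes is that every prime $r$ differs from $p$ or from $\ell$, so by Lemma~\ref{lem:forced}(c) the clone $\mathcal E$ has an $r$-ary cyclic operation for \emph{every} prime $r$. A cyclic operation averages over an orbit of a group of prime order, and solvable groups are built from such groups.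

\begin{lemma}\label{lem:solv}
A finite solvable group $H$ acting by automorphisms on an algebra $B\in\mathcal V$ has a fixed point.
\end{lemma}

\begin{proof}
Use induction on $|H|$; for $H=1$ recall that $B\neq\emptyset$. Otherwise let $K$ be a normal subgroup of prime index $r$, and let $\sigma K$ generate $H/K$. The set $F$ of fixed points of $K$ is nonempty by induction. It is closed under the operations, since $K$ acts by automorphisms, and invariant under $H$, since $K$ is normal; $\sigma^r\in K$ acts trivially on it. For $b\in F$ and an $r$-ary cyclic $c\in\mathcal E$, the element $b'=c(b,\sigma b,\dots,\sigma^{r-1}b)$ lies in $F$, and $\sigma b'=c(\sigma b,\dots,\sigma^{r-1}b,b)=b'$. So $b'$ is fixed by $K$ and by $\sigma$, hence by $H$.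
\end{proof}

For a simple group $G$ there is no normal series to climb, so we decompose the algebra instead. After reduction to the case without invariant congruences, Lemma~\ref{lem:max}(c) writes $B$ as a product of simple algebras that $G$ permutes transitively. If there is one factor, it has at most $N$ elements and a large simple group must act trivially. If there are several, the stabilizer of a factor is a proper subgroup; it fixes a point of its factor because it is solvable, and transporting this point to the other factors gives the coordinates of a fixed point of $G$.

\begin{proposition}\label{prop:fixed}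
If $G\in\mathcal G$ and $|G|>N!$, then every action of $G$ by automorphisms on an algebra $B\in\mathcal V$ has a fixed point.
\end{proposition}

\begin{proof}
Let $B$ be a counterexample of least size; then $|B|>1$. An automorphism $g$ maps a congruence $\theta$ to the congruence $g\theta=\{(ga,gb):(a,b)\in\theta\}$, blocks to blocks, and maximal congruences to maximal congruences.

Suppose that $\theta\ne0,1$ is a $G$-invariant congruence. Then $G$ acts by automorphisms on the smaller algebra $B/\theta\in\mathcal V$ and fixes a point, that is, a block $T$. By (V3) and (V1), $T$ is in $\mathcal V$, and $|T|<|B|$ as $\theta\ne1$. By minimality $G$ fixes a point of $T$, a contradiction. So $0$ and $1$ are the only invariant congruences.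

Let $\theta_1$ be a maximal congruence of $B$, which exists because $B$ is finite with $|B|>1$, and let $\theta_1,\dots,\theta_k$ be its distinct images under $G$. Their intersection is invariant and different from $1$, so it is $0$, and the map $B\to\prod_iB/\theta_i$ is injective. By Lemma~\ref{lem:max}(c) it is bijective: any choice of one block of each $\theta_i$ intersects in exactly one point.

If $k=1$, then $\theta_1=0$, so $B$ is simple and $|B|\le N$ by Lemma~\ref{lem:max}(b). The homomorphism $G\to\operatorname{Sym}(B)$ is not injective, because $|G|>N!$, so it is trivial by simplicity of $G$. Every point is fixed, a contradiction.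

If $k>1$, the stabilizer $H$ of $\theta_1$ is a proper subgroup of $G$, hence solvable. It acts by automorphisms on $B/\theta_1\in\mathcal V$, and Lemma~\ref{lem:solv} gives an $H$-invariant block $T_1$ of $\theta_1$. For $g\in G$ the set $gT_1$ is a block of $g\theta_1$, and if $g\theta_1=g'\theta_1$, then $g^{-1}g'\in H$ and $gT_1=g'T_1$. This singles out one block $T_i$ of each $\theta_i$, and $G$ permutes $T_1,\dots,T_k$. The unique point of $T_1\cap\dots\cap T_k$ is fixed by $G$, a contradiction.
\end{proof}

The link with clones is that the operations of a given arity form an algebra in $\mathcal V$ themselves.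

\begin{proposition}\label{prop:notbelow}
Let $p\ne\ell$ be primes and let $\mathcal E$ be any clone on an $N$-element set with $\mathcal T_p\le\mathcal E$ and $\mathcal T_\ell\le\mathcal E$. If $G\in\mathcal G$ and $|G|>N!$, then $\mathcal E\not\le\mathcal C_G$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:idem} we may assume that $\mathcal E$ is idempotent; the underlying set $A$ does not grow, so $|G|>|A|!$ still holds. Put $Y=Y_G$, and view $\mathcal E^{(Y)}$ as a subset of the finite power $\mathbf A^{A^Y}$. Applying $h\in\mathcal E$ coordinatewise to $f_1,\dots,f_n\in\mathcal E^{(Y)}$ gives the composition $h(f_1,\dots,f_n)\in\mathcal E^{(Y)}$, so $\mathcal E^{(Y)}$ is a subalgebra and belongs to $\mathcal V$. The action $g\cdot f=f^{\pi_g}$ is by automorphisms, since $h(f_1,\dots,f_n)^{\pi_g}=h(f_1^{\pi_g},\dots,f_n^{\pi_g})$. A fixed point, which exists by Proposition~\ref{prop:fixed}, is a $G$-invariant operation of $\mathcal E$, and Proposition~\ref{prop:CG} gives $\mathcal E\not\le\mathcal C_G$.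
\end{proof}

\begin{remark}\label{rem:hyp}
The hypotheses cannot simply be dropped. With one prime only, Proposition~\ref{prop:notbelow} fails for $\mathcal E=\mathcal T_p$, which lies below $\mathcal C_G$ for every nonabelian simple $G$ of order divisible by $p$. Without a bound on $|G|$ it fails for $\mathcal E=\mathcal C_G$ with $G\in\mathcal G$ and $p\ell$ dividing $|G|$. Without solvability of proper subgroups, Proposition~\ref{prop:fixed} fails. Let $G_0$ be nonabelian simple with $p\ell$ dividing $|G_0|$, let $\mathcal E$ be an idempotent clone minor-equivalent to $\mathcal C_{G_0}$, and let $B_0=\mathcal E^{(Y_{G_0})}\in\mathcal V$, on which $G_0$ acts without fixed point by Proposition~\ref{prop:CG}. For a finite group $G\supseteq G_0$, the maps $\varphi\colon G\to B_0$ with $\varphi(hx)=h\varphi(x)$ for all $h\in G_0$, $x\in G$ form a subalgebra of $B_0^G$ (the values on representatives of the cosets $G_0x$ are arbitrary), and $G$ acts on it by the automorphisms $(g\varphi)(x)=\varphi(xg)$. A fixed $\varphi$ is constant, with a value fixed by $G_0$, so there is none. One can take $G=A_n$ for any $n\ge|G_0|$: the regular representation of $G_0$ consists of even permutations,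 since $G_0$ has no subgroup of index $2$.
\end{remark}

\section{The groups $\mathrm{PSL}(2,s)$ and the proof of the theorems}\label{sec:end}

For a prime $s\ge5$ the group $\mathrm{PSL}(2,s)$ is nonabelian simple of order $s(s^2-1)/2$. By Dickson's theorem \cite[Hauptsatz II.8.27]{Huppert}, each of its proper subgroups is cyclic, dihedral, a semidirect product of $\mathbb Z_s$ with a cyclic group, or isomorphic to $A_4$, $S_4$ or $A_5$, the last only if $s=5$ or $s^2\equiv1\pmod5$. All groups in this list except $A_5$ are solvable.

\begin{lemma}\label{lem:groups}
If $p\ne\ell$ are primes different from $5$, there are infinitely many pairwise nonisomorphic $G\in\mathcal G$ with $p\ell$ dividing $|G|$.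
\end{lemma}

\begin{proof}
Impose the conditions $s\equiv2\pmod5$ and $s\equiv1$ modulo each of $p,\ell$ that is not in $\{2,3\}$. The moduli are distinct primes, because $p,\ell\ne5$, so by the Chinese remainder theorem the conditions describe one residue class, which is coprime to its modulus. By Dirichlet's theorem it contains infinitely many primes $s>5$. Let $G=\mathrm{PSL}(2,s)$ for such an $s$. Since $s^2\equiv4\pmod5$ and $s\neq 5$, the subgroup $A_5$ does not occur and $G\in\mathcal G$. Since $s$ is coprime to $6$, we have $24\mid s^2-1$, so $6$ divides $|G|$; and every odd prime dividing $s-1$ divides $(s^2-1)/2$. Hence both $p$ and $\ell$ divide $|G|$. Different $s$ give different orders.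
\end{proof}

For $\{p,\ell\}=\{2,3\}$ the only condition is $s\equiv2\pmod5$, satisfied by $s=7,17,37,\dots$; the first group is $\mathrm{PSL}(2,7)$ of order $168$. The exclusion of the prime $5$ is used in this lemma only: for $s\equiv2\pmod5$ we have $s(s^2-1)\equiv1\pmod5$, so the orders of these groups are not divisible by $5$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) The class $\mathcal G_{p\ell}$ is infinite up to isomorphism by Lemma~\ref{lem:groups}. Proposition~\ref{prop:TpCG}, applied to $p$ and to $\ell$, gives $\mathcal C_G\in U$, and incomparability is Proposition~\ref{prop:incomp}.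

(2) The first statement is Proposition~\ref{prop:notbelow}. The second follows because there are only finitely many groups of order at most $N!$ up to isomorphism.

(3) Let $\mathcal E\in U$. By (1) and (2) there is $G\in\mathcal G_{p\ell}$ with $\mathcal E\not\le\mathcal C_G$. By Lemma~\ref{lem:product}, the clone $\mathcal E\times\mathcal C_G$ lies in $U$ and below $\mathcal E$, and $\mathcal E\le\mathcal E\times\mathcal C_G$ would imply $\mathcal E\le\mathcal C_G$. So $\mathcal E\times\mathcal C_G$ lies strictly below $\mathcal E$, and $\mathcal E$ is not minimal. A common lower bound in $U$ of the clones $\mathcal C_G$ for infinitely many pairwise nonisomorphic $G\in\mathcal G_{p\ell}$ would contradict the second statement of (2).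
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
A clone representing the join of $[\mathcal T_2]$ and $[\mathcal T_3]$ would be a least, and so a minimal, element of $U$ for $\{p,\ell\}=\{2,3\}$. By Theorem~\ref{thm:B}(3) there is none.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FKRV}
Stefano Fioravanti, Michael Kompatscher, Bernardo Rossi, Albert Vucaj,
\emph{Mal'cev clones over a three-element set up to minor-equivalence},
arXiv:2508.06918 (2025).

\bibitem{Huppert}
Huppert, \emph{Endliche Gruppen I}.

\end{thebibliography}
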